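\title{Limit groups are measure equivalent to free groups}

\begin{abstract}
We prove that every limit group is measure equivalent to a free group: to the trivial group, to $\mathbb Z$, or to $F_2$, according as it is trivial, nontrivial abelian, or non-abelian. The main step is that every iterated extension of centralizers of a free group has a free probability measure preserving action with treeable orbit relation. We obtain the treeing by deleting edges from a generating graph and recovering them through the orbits of maximal abelian subgroups; random ranks rule out circular recovery. As a complement, a nontrivial abelian subgroup of such a group is a measure free factor if and only if it is maximal abelian.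
\end{abstract}

\section{Introduction}\label{sec:intro}

Two countable groups $\Gamma$ and $\Lambda$ are \emph{measure equivalent} if there exist a standard Borel space $\Omega$ with a nonzero $\sigma$-finite measure $m$ and commuting, measure-preserving, essentially free actions of $\Gamma$ and $\Lambda$ on $(\Omega,m)$ such that each of the two actions admits a fundamental domain of finite measure. If $\Lambda$ has finite index in $\Gamma$, take $\Omega=\Gamma$ with counting measure and let $\Gamma$ act on the left and $\Lambda$ on the right: the fundamental domains are a point and a set of coset representatives. Measure equivalence is an equivalence relation, so it identifies commensurable groups; for example, $F_{k+1}$ has index $k$ in $F_2$, so all free groups $F_n$ with $2\le n<\infty$ are measure equivalent. It also identifies groups that are far from commensurable: every infinite amenable group is measure equivalent to $\mathbb Z$ (Lemma~\ref{lem:SOE}).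

A \emph{limit group} is a finitely generated group $\Gamma$ such that for every finite subset $K\subset\Gamma$ there is a homomorphism from $\Gamma$ to a free group that is injective on $K$. Thus every finite piece of the multiplication table of $\Gamma$ is reproduced faithfully in a free group. Finitely generated free groups are limit groups, and so is $\mathbb Z^r$, because a finite subset of $\mathbb Z^r$ is separated by a suitable homomorphism to $\mathbb Z$. Both kinds of examples are measure equivalent to free groups. The question whether this holds for every limit group is raised in \cite{Gab05}. The answer is yes.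

\begin{theorem}\label{thm:main}
Every limit group is measure equivalent to a free group. A trivial limit group is $F_0$, a nontrivial abelian limit group is measure equivalent to $\mathbb Z=F_1$, and a non-abelian limit group is measure equivalent to $F_2$.
\end{theorem}

We work with a class of groups that are built explicitly and contain all limit groups. An \emph{ICE group} (iterated extension of centralizers) \emph{over $F_n$}, where $n\ge1$, is the last term of a chain $G_0<G_1<\dots<G_m$, $m\ge0$, in which $G_0=F_n$ and
\[
G_k=G_{k-1}*_{C}(C\times A)\qquad(1\le k\le m),
\]
where $C$ is a nontrivial maximal abelian subgroup of $G_{k-1}$ and $A\ne1$ is a finitely generated free abelian group, both depending on $k$. By a theorem of Kharlampovich and Myasnikov \cite{KM} (see also \cite{CG}), every limit group embeds in an ICE group.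

A \emph{free pmp action} is an essentially free action by measure-preserving Borel automorphisms of a standard probability space $(X,\mu)$. Its \emph{orbit relation} is $R_G=\{(x,gx):x\in X,\ g\in G\}$, and $R_G$ is \emph{treeable} if there is a Borel set of edges that turns almost every orbit into a tree. Treeability passes to subgroups, and it leads to measure equivalence with a free group (Section~\ref{sec:proofs}). So Theorem~\ref{thm:main} reduces to the following statement.

\begin{theorem}\label{thm:ICE}
Every ICE group has a free pmp action with treeable orbit relation.
\end{theorem}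

To see why one should expect this, let $F$ be free on $a_1,\dots,a_n$ and extend the centralizer $C$ of the basis element $a_1$. The result is $\mathbb Z^2*F_{n-1}$. In a free pmp action of this group the $\mathbb Z^2$-orbits are the orbits of a single transformation $\tau$, since $\mathbb Z^2$ is amenable, and the edges $\{x,\tau x\}$ and $\{x,a_ix\}$, $i\ge2$, form a tree on each orbit. The argument uses that $C$ is a free factor of $F$. When $C=\langle w\rangle$ and $w$ is, say, a commutator, $C$ is not a free factor, but one may hope that it becomes one at the level of orbit relations. For Borel subrelations $R_1,R_2$ of $R$, write $R=R_1*R_2$ if $R_1$ and $R_2$ generate $R$ and the bipartite graph whose vertices are the $R_1$-classes and the $R_2$-classes, and whose edges are the points $x\in X$, each joining its two classes, is a forest (hence a tree on each $R$-class). A subgroup $C\le G$ is a \emph{measure free factor} if there is a free pmp action of $G$ with $R_G=R_C*S$ for some subrelation $S$. The hope is justified exactly for the subgroups that occur in the construction of ICE groups.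

\begin{theorem}\label{thm:MFF}
Let $G$ be an ICE group and let $C\ne1$ be an abelian subgroup of $G$. Then $C$ is a measure free factor of $G$ if and only if $C$ is maximal abelian. In particular, for $w\ne1$ in a free group $F$ of finite rank, $\langle w\rangle$ is a measure free factor of $F$ if and only if $w$ is not a proper power.
\end{theorem}

Theorem~\ref{thm:MFF} is not needed for Theorems~\ref{thm:main} and~\ref{thm:ICE}; all three follow from one inductive statement, Theorem~\ref{thm:good}.

The proof is organized around Gaboriau's cost, recalled in Section~\ref{sec:prelim}. Every free pmp action of an ICE group over $F_n$ has cost $n$, and a generating graph whose cost equals the cost of the relation is a treeing. So the task is to generate $R_G$ at cost exactly $n$. Section~\ref{sec:example} does this by hand for the extension of the centralizer of $[a,b]$ in $F_2$. Section~\ref{sec:abs} isolates the mechanism as an absorption lemma. Sections~\ref{sec:trees} and~\ref{sec:wind} supply the group theory needed to verify its hypotheses, and Section~\ref{sec:induction} carries out the induction along the chain $G_0<\dots<G_m$. The theorems above are deduced in Sections~\ref{sec:proofs}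 and~\ref{sec:MFF}.

\section{Orbit relations, graphs and cost}\label{sec:prelim}

\subsection*{Graphs and paths}
All statements about measure spaces hold modulo null sets. Every equivalence relation $R$ below is a Borel subrelation of the orbit relation of a free pmp action of a countable group, or a restriction $R|Y=R\cap(Y\times Y)$ of such a relation to a Borel set $Y$. It is \emph{aperiodic} if its classes are infinite, and \emph{hyperfinite} if it is an increasing union of Borel equivalence relations with finite classes.

A \emph{graph} $K$ is a symmetric Borel subset of $R$ that misses the diagonal; we view its elements as unordered edges. Its \emph{cost} is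
\[
\mathrm{cost}(K)=\frac12\int\deg_K\,d\mu .
\]
A subset of $R$ \emph{generates} $R$ if $R$ is the smallest equivalence relation containing it. The \emph{cost} of $R$ is the infimum of the costs of the graphs that generate $R$, and a \emph{treeing} of $R$ is a generating graph without cycles.

We often use paths in a union $K\cup E$, where $K$ is a graph from which edges will be deleted and $E\subset R$ is a symmetric set that is kept. Each step of such a path is labeled as a $K$-step or an $E$-step. The \emph{$K$-edges} of the path are the edges of its $K$-steps, and when we count how often an edge is traversed we count $K$-steps only.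

All choices of points, edges or paths in orbits are Borel. A point in the orbit of $x$ is encoded by a group element, and a path by a finite sequence of group elements with labels. There are countably many codes, each code has the required property on a Borel set of $x$, and we take the first valid code in a fixed enumeration.

\subsection*{Mass transport and recurrence}
Let $G$ act freely on $(X,\mu)$, preserving $\mu$, and let $\phi:R_G\to[0,\infty]$ be Borel. We think of $\phi(x,y)$ as a mass sent from $x$ to $y$. Then
\[
\int\sum_y\phi(x,y)\,d\mu(x)=\int\sum_y\phi(y,x)\,d\mu(x),
\]
because $\int\phi(x,gx)\,d\mu=\int\phi(g^{-1}x,x)\,d\mu$ for each $g$. This is the \emph{mass transport principle}: the expected mass sent equals the expected mass received.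

\begin{lemma}\label{lem:rec}
\begin{itemize}
\item[(a)] If an infinite group $\Gamma$ acts freely on $(X,\mu)$, preserving $\mu$, and $Y\subset X$ is Borel, then almost every orbit meets $Y$ in the empty set or in an infinite set.
\item[(b)] If $\tau$ is a measure-preserving automorphism of a finite measure space $Y$ and $Z\subset Y$ is Borel, then for almost every $y$ whose $\tau$-orbit meets $Z$ there are infinitely many $i>0$ with $\tau^iy\in Z$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let every $x$ for which $Y\cap\Gamma x$ is finite and nonempty send mass $1$ to each orbit's share: mass $1/|Y\cap\Gamma x|$ to each point of $Y\cap\Gamma x$. Each point sends at most $1$, and each point of $Y$ in such an orbit receives infinite mass. So these points form a null set, and so does the union of their orbits. (b) By Poincar\'e recurrence the claim holds for almost every point of $Z$; remove the $\tau$-orbits of the exceptional points.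
\end{proof}

\subsection*{Extensions and random labels}
An \emph{extension} of a free pmp action $G\curvearrowright X$ is a free pmp action $G\curvearrowright\tilde X$ with an equivariant measure-preserving map $\tilde X\to X$, $\tilde x\mapsto x$. This map sends each orbit bijectively onto an orbit. A graph $K$ pulls back to $\{(\tilde x,g\tilde x):(x,gx)\in K\}$, with the same degrees and the same cost; sets pull back with the same measure; paths lift uniquely once the starting point is lifted, so generation is preserved. We keep the same letters for pulled-back objects.

If $I$ is a countable $G$-set and $(\Omega_0,P)$ is a countable probability space, then $X\times\Omega_0^I$, with the product measure and the action $g(x,\omega)=(gx,g\omega)$, $(g\omega)(\iota)=\omega(g^{-1}\iota)$, is an extension of $X$. For $I=G/V$ with $V\le G$, the function $\kappa(x,\omega)=\omega(V)$ is $V$-invariant and satisfies $\kappa(g(x,\omega))=\omega(g^{-1}V)$. Since $Vgx\leftrightarrow g^{-1}V$ is a bijection between the $V$-orbits in $Gx$ and $G/V$, this means that, given $x$, the $V$-orbits in the $G$-orbit carry independent labels of law $P$. The case $V=1$ labels points.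

\subsection*{Quoted results}
For subrelations $R_3\subset R_1\cap R_2$ of $R$, we write $R=R_1*_{R_3}R_2$ if $R_1$ and $R_2$ generate $R$ and the bipartite graph with the $R_1$- and $R_2$-classes as vertices and the $R_3$-classes as edges is a forest. The following facts are due to Gaboriau \cite{Gab00}; relations are on probability spaces.
\begin{itemize}
\item[(G1)] Free pmp actions of $F_n$ have cost $n$.
\item[(G2)] Aperiodic relations have cost at least $1$; aperiodic hyperfinite relations have cost $1$; an aperiodic treeable relation of cost $1$ is hyperfinite.
\item[(G3)] $\mathrm{cost}(R_1*_{R_3}R_2)=\mathrm{cost}(R_1)+\mathrm{cost}(R_2)-\mathrm{cost}(R_3)$ if the costs are finite and $R_3$ is hyperfinite.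
\item[(G4)] A graph $K$ generating $R$ with $\mathrm{cost}(K)=\mathrm{cost}(R)<\infty$ is a treeing.
\item[(G5)] Subrelations of treeable relations are treeable (also Jackson--Kechris--Louveau).
\item[(G6)] If $R$ is ergodic and $\mu(Y)>0$, then $\mathrm{cost}(R|Y)-1=(\mathrm{cost}(R)-1)/\mu(Y)$, where the cost of $R|Y$ is computed for the normalized measure $\mu/\mu(Y)$.
\end{itemize}
Except in the application of (G6), measures on subsets are never normalized. We also use:
\begin{itemize}
\item[(OW)] (Ornstein--Weiss, Dye) Orbit relations of pmp actions of amenable groups are hyperfinite, and so are their restrictions. A hyperfinite relation is the orbit relation of a single automorphism. Any two ergodic free pmp actions of infinite amenable groups are orbit equivalent. Conversely, a group with a free pmp action whose orbit relation is hyperfinite is amenable.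
\item[(Hj)] (Hjorth \cite{Hj}) An ergodic treeable pmp relation of integer cost $k\ge1$ is the orbit relation of a free pmp action of $F_k$.
\item[(KST)] (Kechris--Solecki--Todorcevic) A Borel graph of bounded degree has a Borel maximal independent set.
\end{itemize}

\subsection*{Three consequences}
The first lemma says that the orbits of an amenable subgroup, restricted to $Y$, can be bought at the price $\mu(Y)$.

\begin{lemma}\label{lem:amen}
Let $C$ be an infinite amenable group with a free pmp action on $X$, and let $Y\subset X$ be Borel. There is a measure-preserving automorphism $\tau$ of $Y$ whose orbits are the classes of $R_C|Y$, and $\Theta=\{\{y,\tau y\}:y\in Y\}$ is a treeing of $R_C|Y$ of cost $\mu(Y)$.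
\end{lemma}

\begin{proof}
(OW) gives $\tau$. It preserves $\mu$: for $Z\subset Y$, let each $y\in Z$ send mass $1$ to $\tau y$. By Lemma~\ref{lem:rec}(a) the orbits of $\tau$ are infinite, so $\Theta$ is a bi-infinite line on each of them, and all degrees equal $2$.
\end{proof}

\begin{lemma}\label{lem:amalg}
Let $G=H*_CB$ with $C$ and $B$ infinite amenable. For every free pmp action of $G$ with $\mathrm{cost}(R_H)<\infty$ we have $\mathrm{cost}(R_G)=\mathrm{cost}(R_H)$.
\end{lemma}

\begin{proof}
On the orbit of $x$, the correspondences $Hgx\leftrightarrow g^{-1}H$, $Bgx\leftrightarrow g^{-1}B$, $Cgx\leftrightarrow g^{-1}C$ identify the bipartite graph of classes with the Bass--Serre tree of $G$. So $R_G=R_H*_{R_C}R_B$. By (OW) and (G2), $R_B$ and $R_C$ are hyperfinite of cost $1$, and (G3) gives $\mathrm{cost}(R_G)=\mathrm{cost}(R_H)+1-1$.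
\end{proof}

\begin{lemma}\label{lem:SOE}
Let $\Gamma\curvearrowright(X,\mu)$ be a free ergodic pmp action, let $\mu(Y)>0$, and let $\Lambda$ act freely on $Y$ with orbit relation $R_\Gamma|Y$. Then $\Gamma$ and $\Lambda$ are measure equivalent. In particular, every infinite amenable group is measure equivalent to $\mathbb Z$.
\end{lemma}

\begin{proof}
Let $\Omega=\{(x,y)\in R_\Gamma:y\in Y\}$, with the measure
\[
m(D)=\int_X|\{y:(x,y)\in D\}|\,d\mu(x)=\int_Y|\{x:(x,y)\in D\}|\,d\mu(y);
\]
the two expressions agree by mass transport, and $m$ is $\sigma$-finite since $\Omega$ is covered by the graphs of the elements of $\Gamma$. Let $\Gamma$ act on the first coordinate and $\Lambda$ on the second. The actions commute and are free; the second expression shows that $\Gamma$ preserves $m$, and the first that $\Lambda$ does. The diagonal of $Y$ is a fundamental domain for $\Gamma$, of measure $\mu(Y)$. By ergodicity $Y$ meets almost every orbit; for a Borel choice $y(x)\in Y\cap\Gamma x$, the set $\{(x,y(x))\}$ is a fundamental domain for $\Lambda$, of measure $1$. If $\Gamma$ is infinite amenable, take a Bernoulli action of $\Gamma$ and $Y=X$; by (OW) its orbits are those of a free action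 of $\mathbb Z$.
\end{proof}

\section{The commutator in $F_2$}\label{sec:example}

Let $F=\langle a,b\rangle$ be free, $w=aba^{-1}b^{-1}$, $V=\langle w\rangle$, and
\[
G=\langle a,b,t\mid [w,t]=1\rangle=F*_VB,\qquad B=V\times\langle t\rangle\cong\mathbb Z^2 .
\]
We prove Theorem~\ref{thm:ICE} for this group. Take any free pmp action $G\curvearrowright X$. By (G1) and Lemma~\ref{lem:amalg}, $\mathrm{cost}(R_G)=2$. The graph $K$ of all edges $\{x,ax\}$ and $\{x,bx\}$ has cost $2$ and is a treeing of $R_F$.

Let $Y$ be a set that meets almost every $V$-orbit. Then $R_F$ and $R_B|Y$ generate $R_G$: for $\beta\in B$ choose $y\in Y\cap Vx$ and $y'\in Y\cap V\beta x$; then $(x,y)$ and $(y',\beta x)$ lie in $R_F$ and $(y,y')\in R_B|Y$. By Lemma~\ref{lem:amen} this generates $R_G$ at cost $2+\mu(Y)$. Making $Y$ small brings the cost close to $2$, but (G4) requires exactly $2$. The excess has a visible source: two points of $Y$ in one $V$-orbit are connected twice, by $K$ and by $R_V|Y\subset R_B|Y$. So we look for a set $Y$ and one edge $e(y)\in K$ for each $y\in Y$ such that, with $\tilde K=K\setminus e(Y)$, the union $\tilde K\cup R_V|Y$ still generates $R_F$.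

On the tree $Fx$, the path $x,\ b^{-1}x,\ a^{-1}b^{-1}x,\ ba^{-1}b^{-1}x,\ wx$ and its analogues starting at the points $w^ix$ concatenate to a bi-infinite geodesic, the \emph{line} of $Vx$. Read forward, it spells $b^{-1},a^{-1},b,a$ periodically; read backward, $a^{-1},b^{-1},a,b$. An edge $\{z,az\}$ can occur on a line as the letter $a$ or as the letter $a^{-1}$, each occurrence determines the line, and a geodesic passes an edge only once; the same holds for $b$. So every edge lies on exactly two lines. The eight pairs of consecutive letters read in the two directions,
\[
b^{-1}a^{-1},\quad a^{-1}b,\quad ba,\quad ab^{-1},\qquad a^{-1}b^{-1},\quad b^{-1}a,\quad ab,\quad ba^{-1},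
\]
are distinct, so two consecutive edges lie on at most one line. Since two lines in a tree intersect in a connected set, distinct lines share at most one edge.

If $y$ and $y'=w^sy$ are consecutive points of $Y$ on a line, we may delete one edge of the geodesic $[y,y']$ and recover it through the jump from $y$ to $y'$ and the rest of $[y,y']$. The danger is that the rest of $[y,y']$ contains edges deleted on behalf of other lines, whose recovery might depend on the edge we have just deleted. To exclude this we order the lines at random. Pass to the extension $X\times\mathbb N^{G/V}$ with the law $P(i)=2^{-i-1}$ on $\mathbb N=\{0,1,\dots\}$, so that the lines $\lambda$ carry independent coins $\kappa(\lambda)$. Say that $\lambda$ \emph{owns} an edge $e$ of $\lambda$ if the other line through $e$ has a strictly larger coin. The other lines through the edges of $\lambda$ are pairwise distinct, so, given $\kappa(\lambda)=M$, the edges of $\lambda$ are owned independently with probability $2^{-M-1}>0$. Almost surely every line owns infinitely many edges in each direction.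

Let $Y$ be the set of $y$ such that $[y,wy]$ contains an edge owned by the line of $Vy$, and let $e(y)$ be the first such edge. Then $Y$ meets every $V$-orbit, $e$ is injective, and $\mathrm{cost}(\tilde K)=2-\mu(Y)$ (let $y$ send mass $\frac12$ to each endpoint of $e(y)$). We show by induction on the coin of the line $\lambda$ of $Vy$ that the endpoints of $e(y)$ are connected in $\tilde K\cup R_V|Y$. Let $y'=w^sy$ with $s\ge1$ minimal such that $y'\in Y$. The only edge of $[y,y']$ deleted on behalf of $\lambda$ is $e(y)$. Any other deleted edge of $[y,y']$ is owned by a line $\lambda'\neq\lambda$ and lies on $\lambda$, so $\kappa(\lambda')<\kappa(\lambda)$ and its endpoints are connected by induction. Hence $\tilde K\cup R_V|Y$ generates $R_F$, and $\tilde K\cup R_B|Y$ generates $R_G$. Replacing $R_B|Y$ by the graph of Lemma~\ref{lem:amen} gives a generating graph of cost at most $2$, which is a treeing by (G4).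

The argument needs distinct lines to diverge, and this is where maximality of $V$ enters.

\begin{example}\label{ex:square}
Let $F=\langle a\rangle\cong\mathbb Z$ act freely, let $K$ consist of the edges $\{x,ax\}$, and let $V=\langle a^2\rangle$. The two $V$-orbits in an $F$-orbit define lines that share all their edges, and the trade is impossible. Indeed, suppose that $Y$ meets almost every $V$-orbit, that $\tilde K\subset K$ has cost $1-\delta$ with $\delta\ge\mu(Y)>0$, and that $\tilde K\cup R_V|Y$ generates $R_F$. The set of $x$ with $\{a^{-1}x,x\}\notin\tilde K$ has measure $\delta$. An orbit on which no edge is deleted and an orbit on which edges are deleted may be treated together by mass transport: on the orbits with deletions, Lemma~\ref{lem:rec}(b) cuts the orbit into finite intervals, each of which must contain a point of $Y$; the left endpoints have measure $\delta\ge\mu(Y)$, so almost every point of $Y$ lies in such an interval and is the only point of $Y$ in it. Then the intervals whose point of $Y$ lies in $Vx$ are never connected to those whose point lies in $Vax$.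
\end{example}

Three features of the example disappear in general. First, in an ICE group the elements whose orbits form the lines travel through several classes of a subgroup $H$, inside which we only know a generating graph and not a geodesic. Second, the paths chosen in that graph have unbounded length, so an edge may lie on infinitely many lines. Third, one subgroup is not enough: to treat $G_m$ we must absorb a maximal abelian subgroup of $G_{m-1}$, which may already lie in $G_{m-2}$, where it has to be absorbed together with the subgroup amalgamated in $G_{m-1}$. The next section sets up a statement that allows for all three.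

\section{Good families and the absorption lemma}\label{sec:abs}

\begin{definition}\label{def:good}
Let $G$ be a countably infinite group and let $C_1,\dots,C_p$ ($p\ge0$) be infinite amenable subgroups. We say that $(G;C_1,\dots,C_p)$ is \emph{$n$-good} if there are a free pmp action $G\curvearrowright(X,\mu)$, a graph $K\subset R_G$ and Borel sets $Y_1,\dots,Y_p\subset X$ such that $Y_i$ meets almost every $C_i$-orbit,
\[
K\cup\bigcup_{i}R_{C_i}|Y_i\ \text{ generates }R_G,\qquad\text{and}\qquad \mathrm{cost}(K)+\sum_i\mu(Y_i)\le n .
\]
\end{definition}

By Lemma~\ref{lem:amen}, the left side of the inequality bounds the cost of a generating graph, part of which is spent on the orbits of the $C_i$. That part can later be upgraded for free: if $C_i$ is enlarged to an amenable group $B$, then $R_B|Y_i$ has the same price as $R_{C_i}|Y_i$. The data $(X,K,Y_i)$ pull back to any extension of $X$. The computation of Section~\ref{sec:example} shows that $(F_2;\langle[a,b]\rangle)$ is $2$-good.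

\begin{lemma}\label{lem:disj}
In Definition~\ref{def:good} the sets $Y_i$ may be taken pairwise disjoint.
\end{lemma}

\begin{proof}
Let $p\ge1$. Pass to the extension $X\times\{1,\dots,p\}^G$, in which the points of an orbit carry independent uniform labels $\theta$, and put $Y_i'=Y_i\cap\{\theta=i\}$. These sets are disjoint. By Lemma~\ref{lem:rec}(a), applied on $X$, almost every $C_i$-orbit meets $Y_i$ in an infinite set, so almost surely it meets $Y_i'$. Let $\tau_i$ be the automorphism of $Y_i$ given by Lemma~\ref{lem:amen} for $C_i$, and let
\[
K'=K\cup\bigcup_i\{\{y,\tau_iy\}:y\in Y_i\setminus Y_i'\}.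
\]
By Lemma~\ref{lem:rec}(b), the forward $\tau_i$-iterates of almost every $y\in Y_i$ reach $Y_i'$, and up to the first visit they are joined by $K'$-edges. So $K'\cup R_{C_i}|Y_i'$ generates a relation containing $R_{C_i}|Y_i$, and $K'\cup\bigcup_iR_{C_i}|Y_i'$ generates $R_G$. Finally $\mathrm{cost}(K')\le\mathrm{cost}(K)+\sum_i\mu(Y_i\setminus Y_i')$.
\end{proof}

The next lemma adds cyclic subgroups $V_j=\langle v_j\rangle$ to a generating system without raising its price. The geodesic $[x,wx]$ of Section~\ref{sec:example} is replaced by two finite sets of edges: the \emph{main part} $\mathfrak m_j(x)$, which carries the path from near $x$ to near $v_jx$, and the \emph{tail} $\mathfrak t_j(x)$, which joins $x$ itself to the path.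

\begin{lemma}[Absorption]\label{lem:abs}
Let $G\curvearrowright(X,\mu)$ be a free pmp action, $K\subset R_G$ a graph of finite cost, and $E\subset R_G$ a symmetric Borel set such that $K\cup E$ generates $R_G$. Let $v_1,\dots,v_q\in G$ have infinite order and $V_j=\langle v_j\rangle$. A \emph{line} is a pair $\lambda=(j,V_jx)$. Let $x\mapsto\mathfrak m_j(x)$ and $x\mapsto\mathfrak t_j(x)$ be Borel assignments of finite sets of $K$-edges in the orbit of $x$, and put
\[
K(\lambda)=\bigcup_{y\in V_jx}\mathfrak m_j(y)\cup\mathfrak t_j(y)\qquad\text{for }\lambda=(j,V_jx).
\]
Assume that almost everywhere: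
\begin{itemize}
\item[(A1)] for every $s\ge2$ there is a path in $K\cup E$ from $x$ to $v_j^sx$ whose $K$-edges lie in $\mathfrak t_j(x)\cup\bigcup_{0\le i<s}\mathfrak m_j(v_j^ix)\cup\mathfrak t_j(v_j^sx)$ and which traverses each edge of $\mathfrak m_j(v_jx)$ exactly once;
\item[(A2)] $\mathfrak m_j(x)\ne\emptyset$, and $\mathfrak m_j(v_j^ix)\cap\bigl(\mathfrak m_j(v_j^kx)\cup\mathfrak t_j(v_j^kx)\bigr)=\emptyset$ for $i\ne k$;
\item[(A3)] $|\mathfrak m_j|+|\mathfrak t_j|\le\rho_j$ for some $V_j$-invariant Borel function $\rho_j:X\to\mathbb N$;
\item[(A4)] $K(\lambda)\cap K(\lambda')$ is finite for distinct lines $\lambda\ne\lambda'$ in the same $G$-orbit.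
\end{itemize}
Then there are an extension $\tilde X\to X$ and, after pulling everything back to $\tilde X$, Borel sets $Y_j$ meeting almost every $V_j$-orbit and a graph $\tilde K\subset K$ such that $\tilde K\cup E\cup\bigcup_jR_{V_j}|Y_j$ generates $R_G$ and
\[
\mathrm{cost}(\tilde K)+\sum_j\mu(Y_j)=\mathrm{cost}(K).
\]
\end{lemma}

Two features of the statement are new compared with Section~\ref{sec:example}. The tail of $x$ may share edges with $\mathfrak m_j(x)$, so the path may traverse these edges several times; for this reason the edge deleted on behalf of $y$ is taken from $\mathfrak m_j(v_jy)$, and the points of $Y_j$ are kept at least two steps apart. And an edge may lie on infinitely many lines, infinitely many of which almost surely have coin $0$; with coins alone, no line would own it. Hypothesis (A3) provides a number attached to each line such that only finitely many lines through a given edge have a small number, and we add it to the coin.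

\begin{proof}
\emph{Ranks.} Let $\tilde X=X\times\prod_j\mathbb N^{G/V_j}$ with the law $P(i)=2^{-i-1}$ on each coordinate. As explained in Section~\ref{sec:prelim}, given $x\in X$ the lines $\lambda$ in the orbit carry independent coins $\kappa(\lambda)$ of law $P$. Let $\rho(\lambda)$ be the value of $\rho_j$ on $\lambda=(j,V_jx)$; it does not depend on the coins. The \emph{rank} of $\lambda$ is $\mathrm{rk}(\lambda)=\rho(\lambda)+\kappa(\lambda)\in\mathbb N$.

\emph{Few lines of small $\rho$ pass through an edge.} For an edge $e\in K$ and $M\in\mathbb N$ let $\mathcal L_M(e)$ be the set of lines $\lambda$ with $e\in K(\lambda)$ and $\rho(\lambda)\le M$. For each $j$, let every $y\in X$ with $\rho_j(y)\le M$ send mass $1$ to each endpoint of each edge of $\mathfrak m_j(y)\cup\mathfrak t_j(y)$. By (A3) a point sends at most $2qM$ in total, so almost every point receives finite mass. Each line in $\mathcal L_M(e)$ contributes at least $1$, through its own pair $(j,y)$, to the mass received by an endpoint of $e$. So almost everywhere all sets $\mathcal L_M(e)$ are finite.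

\emph{Owned edges.} The line $\lambda=(j,V_jx)$ \emph{owns} an edge $e\in\bigcup_i\mathfrak m_j(v_j^ix)$ if $\mathrm{rk}(\lambda')>\mathrm{rk}(\lambda)$ for every line $\lambda'\ne\lambda$ with $e\in K(\lambda')$. An edge is owned by at most one line. We claim that almost surely, for every line $\lambda=(j,V_jx)$, there are infinitely many $i>0$ such that $\mathfrak m_j(v_j^ix)$ contains an edge owned by $\lambda$.

Fix $j$, $M\in\mathbb N$ and a generic $x\in X$, before the coins are revealed. The function $c_M(y)=\min\{|\mathcal L_M(e)|:e\in\mathfrak m_j(y)\}$ is defined by (A2) and finite. Put $c=c_M(x)$. By Lemma~\ref{lem:rec}(b), applied to $v_j$ and the level sets of $c_M$, we have $c_M(v_j^ix)=c$ for infinitely many $i>0$. For these $i$ choose $e_i\in\mathfrak m_j(v_j^ix)$ with $|\mathcal L_M(e_i)|=c$; the edges $e_i$ are distinct by (A2). We pass to a subsequence along which the sets $\mathcal L_M(e_i)\setminus\{\lambda\}$ are pairwise disjoint: the sets chosen so far involve finitely many lines $\lambda'\ne\lambda$, and by (A4) each $K(\lambda')$ contains only finitely many $e_i$, so any sufficiently late $e_i$ can be chosen next. Now reveal the coins. The events ``$\kappa(\lambda')>M$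 for all $\lambda'\in\mathcal L_M(e_i)\setminus\{\lambda\}$'' are independent and have probability at least $2^{-(M+1)c}>0$, so almost surely infinitely many of them occur. For such $i$, every line $\lambda'\ne\lambda$ with $e_i\in K(\lambda')$ has rank greater than $M$: through its coin if $\rho(\lambda')\le M$, through $\rho$ otherwise. This holds almost surely for all $M\in\mathbb N$ and all lines of the orbit at once, since there are countably many of each. Taking $M=\mathrm{rk}(\lambda)$ proves the claim.

\emph{Deleting edges.} Let $D_j$ be the set of $x\in\tilde X$ such that $\mathfrak m_j(x)$ contains an edge owned by $(j,V_jx)$; it meets almost every $V_j$-orbit. The graph on $D_j$ that joins $x$ to $v_jx$ when both lie in $D_j$ has degree at most $2$, so by (KST) it has a Borel maximal independent set $D_j'$. By maximality, every point of $D_j$ lies in $D_j'$ or is adjacent to it, so $D_j'$ meets almost every $V_j$-orbit. Put $Y_j=v_j^{-1}D_j'$, and for $y\in Y_j$ choose an edge $e_j(y)\in\mathfrak m_j(v_jy)$ owned by $(j,V_jy)$. The return time $s(y)=\min\{s\ge1:v_j^sy\in Y_j\}$ is finite by Lemma~\ref{lem:rec}(b) and at least $2$ by independence. If $e_j(y)=e_{j'}(y')$,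 then the two owning lines coincide, so $j=j'$ and $y'\in V_jy$, and (A2) gives $v_jy=v_jy'$. Thus the edges $e_j(y)$ are pairwise distinct. Let $\tilde K$ be $K$ with all of them removed. Letting $y\in Y_j$ send mass $\frac12$ to each endpoint of $e_j(y)$, mass transport gives $\mathrm{cost}(\tilde K)=\mathrm{cost}(K)-\sum_j\mu(Y_j)$.

\emph{Recovering deleted edges.} Let $R'$ be the relation generated by $\tilde K\cup E\cup\bigcup_jR_{V_j}|Y_j$. We show by induction on the rank of $\lambda=(j,V_jy)$ that the endpoints of $e=e_j(y)$ are $R'$-equivalent; since $K\cup E$ generates $R_G$, this gives $R'=R_G$. Let $s=s(y)$. The path of (A1) from $y$ to $v_j^sy$ traverses $e$ exactly once. Removing this step leaves a path from $y$ to one endpoint of $e$ and a path from the other endpoint to $v_j^sy$, and $(y,v_j^sy)\in R_{V_j}|Y_j$. So it suffices to treat a deleted $K$-edge $f\ne e$ of the path, say $f=e_{j'}(y'')$ with owner $\lambda''$. Note that $f\in K(\lambda)$.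

If $\lambda''\ne\lambda$, then $\mathrm{rk}(\lambda'')<\mathrm{rk}(\lambda)$ by the definition of ownership, and the endpoints of $f$ are $R'$-equivalent by induction. Suppose $\lambda''=\lambda$, so $y''=v_j^ky\in Y_j$ for some $k$ and $f\in\mathfrak m_j(v_j^{k+1}y)$. By (A1), $f\in\mathfrak m_j(v_j^iy)\cup\mathfrak t_j(v_j^iy)$ for some $0\le i\le s$, and (A2) forces $i=k+1$, so $-1\le k\le s-1$. But $v_j^{-1}y\notin Y_j$ because return times are at least $2$, and $v_j^ky\notin Y_j$ for $0<k<s$ by the definition of $s$. So $k=0$ and $f=e$, which was excluded.
\end{proof}

\section{Extensions of centralizers and their trees}\label{sec:trees}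

To apply Lemma~\ref{lem:abs} we need to know the maximal abelian subgroups of an ICE group and how the axes of the cyclic ones overlap.

\subsection*{Trees}
We recall the standard facts. An automorphism of a tree that inverts no edge is \emph{elliptic} if it fixes a vertex, and otherwise \emph{hyperbolic}: it then translates along a unique invariant bi-infinite geodesic, its \emph{axis}, which is contained in every nonempty invariant subtree. An automorphism that preserves a bi-infinite geodesic and translates it nontrivially is hyperbolic with this axis, and the axis of $gug^{-1}$ is the image under $g$ of the axis of $u$. A group acting without inversions and preserving a nonempty bounded subtree fixes a vertex; in particular elements of finite order are elliptic. Lengths count edges. We write $|\alpha\cap W|$ for the length of the intersection of a geodesic $\alpha$ with a subtree $W$, with $|\emptyset|=0$. We also use the following observation.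
\begin{itemize}
\item[(Com)] Let $u,u'$ be hyperbolic with translation lengths $\ell,\ell'\le L$, and suppose their axes share a segment $\sigma$ of length $2L+c$, $c\ge0$. Replace $u'$ by its inverse if needed, so that both translate $\sigma$ in the same direction. Then $uu'$ and $u'u$ agree on the initial subsegment of $\sigma$ of length $c$, since both move each of its points forward along $\sigma$ by $\ell+\ell'$.
\end{itemize}
The Bass--Serre tree of $G=H*_{C_0}B$ has vertices $gH$ (\emph{$H$-type}) and $gB$ (\emph{$B$-type}) and edges $gC_0$, joining $gH$ to $gB$. It is bipartite, so $G$ acts without inversions and translation lengths are even. A product of at least two factors taken alternately from $H\setminus C_0$ and $B\setminus C_0$ is not in $H\cup B$, and every hyperbolic element is conjugate to such a product of even length beginning with a factor in $B\setminus C_0$.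

\subsection*{CSA groups}
A subgroup $M\le H$ is \emph{malnormal} if $M\cap hMh^{-1}=1$ for all $h\in H\setminus M$. A group is \emph{CSA} if its maximal abelian subgroups are malnormal.

\begin{lemma}\label{lem:CSA}
In a CSA group, each $x\ne1$ lies in a unique maximal abelian subgroup, namely its centralizer. Free groups are torsion-free CSA, and their nontrivial maximal abelian subgroups are the maximal cyclic subgroups.
\end{lemma}

\begin{proof}
Let $M\ni x$ be maximal abelian. If $g$ commutes with $x$, then $x\in M\cap gMg^{-1}$, so $g\in M$; hence $M$ is the centralizer of $x$. A free group acts freely and without inversions on its Cayley tree, so nontrivial elements are hyperbolic, and the stabilizer of a bi-infinite geodesic is trivial or infinite cyclic. If $M\ne1$ is maximal abelian, it preserves the axis $\alpha$ of any nontrivial element, so it equals the stabilizer of $\alpha$; if $1\ne x\in M\cap gMg^{-1}$, then $\alpha$ and $g\alpha$ are both the axis of $x$, so $g\in M$.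
\end{proof}

For the rest of this section and the next, $H$ is a torsion-free CSA group, $C_0\ne1$ is maximal abelian in $H$, $B=C_0\times A$ with $A\ne1$ free abelian of finite rank, $G=H*_{C_0}B$, and $\mathcal T$ is the Bass--Serre tree of $G$.

\begin{lemma}\label{lem:acyl}
Two distinct edges at an $H$-type vertex have trivial common stabilizer. Segments of length at least $3$ have trivial pointwise stabilizer.
\end{lemma}

\begin{proof}
After translation the edges are $C_0$ and $hC_0$ with $h\in H\setminus C_0$, and $C_0\cap hC_0h^{-1}=1$. A segment of length at least $3$ has two adjacent interior vertices, one of which is of $H$-type.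
\end{proof}

\begin{lemma}\label{lem:kinds}
A maximal abelian subgroup $M\ne1$ of $G$ is of one of three kinds: \emph{(i)} infinite cyclic, generated by a hyperbolic element; \emph{(ii)} conjugate to $B$; \emph{(iii)} conjugate to a maximal abelian subgroup of $H$ that is not conjugate to $C_0$ in $H$.
\end{lemma}

\begin{proof}
Suppose $M$ contains a hyperbolic element $u$. Elements of $M$ commute with $u$, so they preserve its axis and the direction of translation; they act on the axis by translations. By Lemma~\ref{lem:acyl} this action is faithful, so $M$ is infinite cyclic and its nontrivial elements are hyperbolic. Otherwise take $1\ne u\in M$. Its fixed subtree is nonempty, bounded by Lemma~\ref{lem:acyl}, and $M$-invariant, so $M$ fixes a vertex. Then a conjugate of $M$ lies in the abelian group $B$, and equals $B$, or lies in $H$. In the latter case it is maximal abelian in $H$, and it is not conjugate to $C_0$, which is properly contained in $B$.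
\end{proof}

\begin{lemma}\label{lem:GCSA}
$G$ is torsion-free CSA.
\end{lemma}

\begin{proof}
An element of finite order is elliptic, hence conjugate into $H$ or $B$, hence trivial. Let $M$ be maximal abelian and $1\ne x\in M\cap gMg^{-1}$; we show $g\in M$, and may replace $M$ by a conjugate. In case (i), $x$ is hyperbolic, and its axis is both the axis $\alpha$ of $M$ and $g\alpha$. The stabilizer of $\alpha$ acts faithfully on $\alpha$ and is torsion-free, so it contains no reflection and is infinite cyclic. It contains $M$, so it equals $M$, and it contains $g$. In case (ii), let $M=B$. If $g\notin B$, then $x$ fixes the geodesic from $B$ to $gB$, whose first two edges meet at an $H$-type vertex, contradicting Lemma~\ref{lem:acyl}. In case (iii), let $M\le H$. If $g\notin H$, then $x$ fixes the first edge of the geodesic from $H$ to $gH$, so $x\in hC_0h^{-1}$ for some $h\in H$, and Lemma~\ref{lem:CSA} in $H$ gives $M=hC_0h^{-1}$, which is excluded. So $g\in H$, and $g\in M$ since $M$ is malnormal in $H$.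
\end{proof}

\begin{corollary}\label{cor:ICE}
An ICE group over $F_n$ is torsion-free CSA, and each of its free pmp actions has cost $n$.
\end{corollary}

\begin{proof}
Induct along the chain. The first claim follows from Lemmas~\ref{lem:CSA} and~\ref{lem:GCSA}. For the second, a free pmp action of $G_k$ restricts to one of $G_{k-1}$, and the amalgamated subgroup is infinite since it is nontrivial and torsion-free; apply (G1) and Lemma~\ref{lem:amalg}.
\end{proof}

Now let $V_1,\dots,V_q$ ($q\ge1$) be pairwise non-conjugate maximal abelian subgroups of $G$ of kind (i), $V_j=\langle v_j\rangle$. Let $\mathcal A$ be the set of axes of conjugates of the $v_j$, let $L\ge2$ be the largest translation length of the $v_j$, and put $\Delta=2L+3$.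

\begin{lemma}\label{lem:overlap}
If the axes of $gv_jg^{-1}$ and $g'v_{j'}g'^{-1}$ overlap in length at least $\Delta$, then $j=j'$, $gV_jg^{-1}=g'V_{j'}g'^{-1}$, and the axes coincide. In particular, distinct axes in $\mathcal A$ overlap in length less than $\Delta$.
\end{lemma}

\begin{proof}
By (Com) with $c=3$ and Lemma~\ref{lem:acyl} the two elements commute. By Lemma~\ref{lem:CSA} they lie in the same maximal abelian subgroup, so $gV_jg^{-1}=g'V_{j'}g'^{-1}$, and $j=j'$ by non-conjugacy.
\end{proof}

\section{Killing high powers of hyperbolic elements}\label{sec:wind}

In the inductive step we are given an action of $H$ on a space $X_H$, with paths whose lengths are Borel functions on $X_H$, possibly unbounded, and we must build an action of $G$ over it in which these lengths are bounded along each $V_j$-orbit, as (A3) demands. The obvious choice, coinduction from $H$ to $G$, fails: the points $v_j^ix$ then project to independent coordinates of $X_H^{H\backslash G}$, because the cosets $Hv_j^i$ are distinct, and an essentially unbounded function is almost surely unbounded on an independent sequence. We coinduce instead to a quotient of $G$ in which $H$ survives and the $v_j$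 have finite order.

\begin{proposition}\label{prop:wind}
In the setting of Lemma~\ref{lem:overlap}, let $N\ge3\Delta$ and let $U$ be the normal closure of $v_1^N,\dots,v_q^N$ in $G$. Every nontrivial element of $U$ is hyperbolic on $\mathcal T$. In particular, $H\to Q=G/U$ is injective, and $v_j^N=1$ in $Q$.
\end{proposition}

Some lower bound on $N$ is necessary: if $v=ah$ with $1\ne a\in A$ and $h\in H\setminus C_0$, then killing $v$ itself makes $h$ commute with $C_0$, and so kills the nontrivial elements $[h,c]\in H$, $1\ne c\in C_0$.

For the axis $\alpha\in\mathcal A$ of $gv_jg^{-1}$, put $U_\alpha=\langle gv_j^Ng^{-1}\rangle$. By Lemma~\ref{lem:overlap}, $U_\alpha$ depends only on $\alpha$, and $U_{g\alpha}=gU_\alpha g^{-1}$. The groups $U_\alpha$ generate $U$, and their nontrivial elements translate $\alpha$ by at least $2N\ge6\Delta$. Put $\Delta'=2\Delta+2$. Then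
\begin{equation}\label{eq:const}
2N-\Delta'-2\Delta\ \ge\ 2\Delta-2\ \ge\ \Delta .
\end{equation}
We exhaust $U$ by subgroups, each a free product of the previous one with some of the $U_\alpha$, and keep track of a growing invariant subtree. The condition that propagates is that the axes not yet used meet the subtree in short segments, so that their long translations move the subtree far off itself.

\begin{definition}
A \emph{windmill} is a pair $(W,P_0)$, where $P_0\le U$ is a subgroup all of whose nontrivial elements are hyperbolic and $W\subset\mathcal T$ is a nonempty $P_0$-invariant subtree, such that every $\alpha\in\mathcal A$ with $U_\alpha\not\le P_0$ satisfies $|\alpha\cap W|<\Delta'$. An axis $\alpha$ with $U_\alpha\le P_0$ is \emph{captured} by $P_0$.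
\end{definition}

\begin{lemma}\label{lem:grow}
For every windmill $(W,P_0)$ there is a windmill $(W^+,P^+)$ such that $W^+$ contains the $1$-neighborhood of $W$, $P^+\ge P_0$, and $P^+$ captures every axis in $\mathcal A$ that meets $W$.
\end{lemma}

\begin{proof}
\emph{The free product.} Let $\mathcal S$ be the set of uncaptured axes meeting $W$; it is $P_0$-invariant. The action of $P_0$ on $\mathcal S$ is free: if $p\alpha=\alpha$, then $p$ preserves the nonempty bounded segment $\alpha\cap W$, so $p$ is elliptic and $p=1$. Let $\mathcal S_0$ be a set of orbit representatives, let $P$ be the abstract free product of $P_0$ and the groups $U_\alpha$, $\alpha\in\mathcal S_0$, and let $\varphi:P\to G$ be the natural map. Put $P^+=\varphi(P)\le U$. If $\beta=p\alpha\in\mathcal S$ with $\alpha\in\mathcal S_0$, then $U_\beta=pU_\alpha p^{-1}\le P^+$; so $P^+$ captures every axis meeting $W$.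

Let $\mathcal T_P$ be the Bass--Serre tree of the free product. Its vertices are the \emph{$W$-vertices} $gP_0$ and the \emph{axis-vertices} $gU_\alpha$ ($g\in P$, $\alpha\in\mathcal S_0$), with an edge from $gP_0$ to $gU_\alpha$ for each pair $(g,\alpha)$. To these vertices we attach the \emph{pieces} $\varphi(g)W$ and $\varphi(g)\alpha\in\mathcal A$, subtrees of $\mathcal T$. Below we denote a vertex and its piece by the same letter. Two local properties drive the argument.
\begin{itemize}
\item[(P1)] The neighbors of $gP_0$ are the $gpU_\alpha$, with pieces $\varphi(g)p\alpha$. These are distinct axes for distinct $(p,\alpha)$, by freeness, so they overlap pairwise in length less than $\Delta$.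
\item[(P2)] The neighbors of $gU_\alpha$ are the $guP_0$, $u\in U_\alpha$, with pieces $\varphi(g)uW$. Two distinct neighbors $W',W''$ meet the line $\varphi(g)\alpha$ in nonempty segments of length less than $\Delta'$ that differ by a translation of length at least $2N$. So these segments are separated by a \emph{bridge}: a segment of the line of length at least $2N-\Delta'$ that meets $W'$ only in its first point and $W''$ only in its last point.
\end{itemize}
From (P1) we get a rule for junctions. Let $\alpha',\alpha''$ be distinct neighbors of a $W$-vertex $W'$. Let $J'\subset\alpha'$ be a segment of positive length that ends at $b$ with $J'\cap W'=\{b\}$, and $J''\subset\alpha''$ one that starts at $a$ with $J''\cap W'=\{a\}$. Consider the path $J'\,[b,a]\,J''$, where $[b,a]\subset W'$. If $a\ne b$, it does not backtrack, because the last edge of $J'$ and the first edge of $J''$ are not in $W'$. If $a=b$, it backtracks along $J'\cap J''\subset\alpha'\cap\alpha''$, a segment of length less than $\Delta$, and removing this segment leaves a reduced path.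

\emph{Nontrivial elements of $P^+$ are hyperbolic.} Let $1\ne g\in P$. If $g$ is elliptic on $\mathcal T_P$, it is conjugate to a nontrivial element of $P_0$ or of some $U_\alpha$, so $\varphi(g)$ is hyperbolic. Otherwise let $\dots,W_{i-1},\alpha_i,W_i,\alpha_{i+1},\dots$ be its axis in $\mathcal T_P$, which $g$ shifts by $i\mapsto i+k$ for some $k\ne0$. Let $J_i=[a_i,b_i]\subset\alpha_i$ be the bridge from $W_{i-1}$ to $W_i$, and form the bi-infinite concatenation $\cdots J_i\,[b_i,a_{i+1}]\,J_{i+1}\cdots$. By the junction rule each $J_i$ loses less than $\Delta$ at each end, so by \eqref{eq:const} a middle part $J_i^\circ$ of length at least $\Delta$ survives, cancellations at different junctions do not interact, and the result is a bi-infinite geodesic containing the $J_i^\circ$ in order. The construction is canonical, so $\varphi(g)$ preserves this geodesic and maps $J_i^\circ$ to $J_{i+k}^\circ$ for all $i$. Hence $\varphi(g)$ translates it nontrivially and is hyperbolic. (In particular $\varphi$ is injective.)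

\emph{The union of the pieces.} Let $W'$ now denote the union of all pieces. Adjacent vertices of $\mathcal T_P$ have intersecting pieces, so $W'$ is connected; it is a $P^+$-invariant subtree containing $W$. We claim that $|\beta\cap W'|<2\Delta$ for every $\beta\in\mathcal A$ not captured by $P^+$.

Such a $\beta$ misses every $W$-piece: if it meets $\varphi(g)W$, then $\varphi(g)^{-1}\beta$ meets $W$ and is captured by $P^+$, and then so is $\beta$. For the same reason $\beta$ differs from every axis-piece, since each axis-piece meets a $W$-piece. Let $x,y$ be vertices of $\beta\cap W'$; then $[x,y]\subset\beta$, and $x,y$ lie on axis-pieces. If they lie on the piece of a single axis-vertex, then $d(x,y)<\Delta$ by Lemma~\ref{lem:overlap}. Otherwise let $\alpha_1,W_1,\alpha_2,\dots,W_k,\alpha_{k+1}$, $k\ge1$, be the geodesic in $\mathcal T_P$ between axis-vertices with $x\in\alpha_1$ and $y\in\alpha_{k+1}$. Let $J_1=[x,b_1]$ run along $\alpha_1$ from $x$ to the nearest point of $W_1$, let $J_{k+1}=[a_{k+1},y]$ run along $\alpha_{k+1}$ from the point of $W_k$ nearest to $y$, and let $J_i=[a_i,b_i]$ be the bridges for $2\le i\le k$. The segments $J_1$ and $J_{k+1}$ have positive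 length since $x$ and $y$ lie on no $W$-piece, so the junction rule applies to $J_1[b_1,a_2]J_2\cdots J_{k+1}$.

If $k\ge2$, each bridge again keeps a middle part of length at least $\Delta$, even if $J_1$ or $J_{k+1}$ cancels completely, and the reduced path is $[x,y]$. Then $\beta$ and $\alpha_2$ overlap in length at least $\Delta$, which contradicts $\beta\ne\alpha_2$. If $k=1$ and $b_1\ne a_2$, the path is already reduced, so $b_1\in[x,y]\subset\beta$, although $\beta$ misses $W_1$. If $k=1$ and $b_1=a_2$, then $[x,y]=[x,d]\cup[d,y]$ with $[x,d]\subset J_1\subset\alpha_1$ and $[d,y]\subset J_2\subset\alpha_2$; both segments lie in $\beta$, so each has length less than $\Delta$. This proves the claim.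

\emph{The new windmill.} Let $W^+$ be $W'$ together with all edges that have an endpoint in $W'$. It is a $P^+$-invariant subtree. Let $\beta$ be uncaptured by $P^+$. If $\beta$ meets $W'$, then $\beta\cap W^+$ extends $\beta\cap W'$ by one edge at each end, so $|\beta\cap W^+|\le(2\Delta-1)+2<\Delta'$. If $\beta$ misses $W'$, then $\beta\cap W^+$ is connected and contains no edge, since every edge of $W^+$ has an endpoint in $W'$; so it has length $0$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:wind}]
For a vertex $o$, the pair $(\{o\},1)$ is a windmill. Apply Lemma~\ref{lem:grow} repeatedly. The subtrees exhaust $\mathcal T$ and the groups increase. Every $\alpha\in\mathcal A$ meets one of the subtrees and is captured at the next stage, so the union of the groups contains all $U_\alpha$ and equals $U$. Hence nontrivial elements of $U$ are hyperbolic. Elements of $H$ are elliptic, so $H\cap U=1$.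
\end{proof}

\section{Good families in ICE groups}\label{sec:induction}

\begin{theorem}\label{thm:good}
Let $G=G_m$ be an ICE group over $F_n$ and let $\mathcal C$ be a finite, possibly empty, family of pairwise non-conjugate nontrivial maximal abelian subgroups of $G$. After each member of $\mathcal C$ is replaced by a suitable conjugate, $(G;\mathcal C)$ is $n$-good.
\end{theorem}

The members of $\mathcal C$ are infinite and amenable, as Definition~\ref{def:good} requires, because $G$ is torsion-free. Maximality and non-conjugacy are used to verify (A4): without them, distinct lines could share all their edges, as in Example~\ref{ex:square}. The proof is by induction on $m$.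

\subsection*{The case $m=0$: free groups}
Let $F=F_n$ with basis $\Sigma$. By Lemma~\ref{lem:CSA}, after conjugation $\mathcal C=(V_1,\dots,V_q)$ with $V_j=\langle w_j\rangle$ maximal cyclic and $w_j$ cyclically reduced. Take a free pmp action $F\curvearrowright X$, let $K=\{\{x,\sigma x\}:\sigma\in\Sigma\}$, of cost $n$, and let $E=\emptyset$. If $q=0$ we are done. Otherwise write $w_j=\sigma_1\cdots\sigma_d$ as a reduced word, let $\mathfrak m_j(x)$ be the set of edges of the path $x,\ \sigma_dx,\ \sigma_{d-1}\sigma_dx,\dots,w_jx$, and let $\mathfrak t_j(x)=\emptyset$. On each orbit $K$ is a tree, and since $w_j$ is cyclically reduced, the paths for the points $w_j^ix$ concatenate to a bi-infinite geodesic. This gives (A1) and (A2), and (A3) holds with the constant $\rho_j=d$.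

For (A4), identify the orbit of $x$ with $F$ by $gx\leftrightarrow g$. Right multiplications are automorphisms of the tree. Since $w_j^ig=g(g^{-1}w_jg)^i$, the geodesic $K(j,V_jgx)$ is the axis of right multiplication by $\gamma=g^{-1}w_jg$. If it shares infinitely many edges with $K(j',V_{j'}g'x)$, the axis of right multiplication by $\gamma'=g'^{-1}w_{j'}g'$, then the two geodesics share a ray. By (Com) with $c=0$, after possibly inverting $\gamma'$ there is a vertex $z\in F$ with $z\gamma\gamma'=z\gamma'\gamma$, so $\gamma$ and $\gamma'$ commute. By Lemma~\ref{lem:CSA}, $g^{-1}V_jg=g'^{-1}V_{j'}g'$. Then $j=j'$ by non-conjugacy, $g'g^{-1}\in V_j$ by malnormality, and the lines coincide. Lemma~\ref{lem:abs} now shows that $(F;V_1,\dots,V_q)$ is $n$-good.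

\subsection*{The inductive step: setup}
Let $m\ge1$, $H=G_{m-1}$ and $G=H*_{C_0}B$ with $B=C_0\times A$. By Corollary~\ref{cor:ICE}, Sections~\ref{sec:trees} and~\ref{sec:wind} apply. By Lemma~\ref{lem:kinds}, after conjugation $\mathcal C$ consists of
\begin{itemize}
\item maximal abelian subgroups $C_1,\dots,C_p$ of $H$ such that $C_0,C_1,\dots,C_p$ are pairwise non-conjugate in $H$;
\item subgroups $V_j=\langle v_j\rangle$, $1\le j\le q$, with $v_j$ hyperbolic on $\mathcal T$;
\item possibly $B$.
\end{itemize}
By induction, after replacing the $C_i$ by $H$-conjugates, $(H;C_0,\dots,C_p)$ is $n$-good. If $C_0$ is replaced by $hC_0h^{-1}$ with $h\in H$, we replace $B$ by $hBh^{-1}$; conjugation by $h$ preserves $H$, so $G=H*_{C_0}B$ still holds. Fix data $X_H,K_H,Y_0,\dots,Y_p$ with the $Y_i$ disjoint (Lemma~\ref{lem:disj}), and let $E_H=\bigcup_{i=0}^pR_{C_i}|Y_i$, so that $K_H\cup E_H$ generates $R_H$.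

The groups $C_1,\dots,C_p$ are already paid for, and so is $B$, by upgrading $R_{C_0}|Y_0$ to $R_B|Y_0$. It remains to absorb the $V_j$. Conjugate each $v_j$ to an alternating product of elements of $B\setminus C_0$ and $H\setminus C_0$. A factor in $B$ will be realized by a jump in $R_B|Y_0$, and a factor $h\in H$ by a path in an $H$-class between points of $Y_0$.

\subsection*{Paths in $X_H$}
For $h\in H\setminus C_0$ and $z\in X_H$, choose a path $\gamma_h(z)$ in $K_H\cup E_H$ from a point of $Y_0\cap C_0z$ to a point of $Y_0\cap C_0hz$, with the smallest possible number of $K_H$-steps among all such paths. It has two properties.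
\begin{itemize}
\item[(S1)] It traverses each of its $K_H$-edges exactly once. Otherwise the starting point of the first traversal is visited again after it, and cutting out the part between the two visits saves a $K_H$-step.
\item[(S2)] It has at least one $K_H$-edge. Since the $Y_i$ are disjoint, an $E_H$-step from a point of $Y_0\cap C_0z$ is an $R_{C_0}|Y_0$-step and stays in $Y_0\cap C_0z$, while $C_0hz\ne C_0z$ because $h\notin C_0$ and the action is free.
\end{itemize}
Also choose a path $\gamma(z)$ in $K_H\cup E_H$ from $z$ to a point of $Y_0\cap C_0z$.

\subsection*{The action of $G$}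
Let $N$ and $Q$ be as in Proposition~\ref{prop:wind}, with $Q=G$ if $q=0$, and view $H$ as a subgroup of $Q$. Let
\[
X_Q=\{f:Q\to X_H\ :\ f(hu)=hf(u)\text{ for }h\in H,\ u\in Q\},\qquad (u'f)(u)=f(uu').
\]
A choice of representatives of $H\backslash Q$, including $1$, identifies $X_Q$ with $X_H^{H\backslash Q}$. The product measure is $Q$-invariant, because an element of $Q$ permutes the coordinates and acts on each through an element of $H$. Evaluation $\varepsilon(f)=f(1)$ is measure-preserving, and it is $H$-equivariant since $\varepsilon(hf)=f(h)=hf(1)$. Let $G$ act on $X_Q$ through $Q$, and put $X=X_Q\times\{0,1\}^G$ with the diagonal action and a Bernoulli measure on the second factor. The second factor makes the action of $G$ free. Writing $x_Q$ for the first coordinate of $x$, the map $\pi(x)=\varepsilon(x_Q)$ makes $H\curvearrowright X$ an extension of $H\curvearrowright X_H$. Pull back $K_H$ to a graph $K\subset R_H$ on $X$, pull back the $Y_i$, and let $\gamma_h(x)$ and $\gamma(x)$ denote the lifts of $\gamma_h(\pi(x))$ and $\gamma(\pi(x))$ to the $H$-class of $x$. Put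
\[
E=R_B|Y_0\cup\bigcup_{i=1}^pR_{C_i}|Y_i .
\]
Then $K\cup E$ generates $R_G$. It generates a relation containing $R_H$, since $R_{C_0}|Y_0\subset R_B|Y_0$; and for $b\in B$, points $y\in Y_0\cap C_0x$ and $y'\in Y_0\cap C_0bx$ satisfy $(x,y),(y',bx)\in R_H$ and $(y,y')\in R_B|Y_0$.

\subsection*{Main parts and tails}
Assume $q\ge1$, fix $j$ and drop it from the notation. Write
\[
v=b_{r-1}h_{r-1}\cdots b_1h_1\,b_0h_0,\qquad b_k\in B\setminus C_0,\quad h_k\in H\setminus C_0,\quad r\ge1,
\]
and extend $b_k,h_k$ to $k\in\mathbb Z$ with period $r$. Define $g_k\in G$ for $k\in\mathbb Z$ by $g_0=1$ and $g_{k+1}=b_kh_kg_k$. Then $g_{k+r}=g_kv$, and in particular $g_{ir}=v^i$. For $x\in X$ put $z_k=g_kx$, and call $\gamma_{h_k}(z_k)$ the \emph{$k$-th syllable path}. Let $\mathfrak m(x)$ be the set of $K$-edges of the syllable paths with $0\le k<r$, and $\mathfrak t(x)$ the set of $K$-edges of $\gamma(x)$. Since $g_{k+r}x=g_kvx$, the set $\mathfrak m(v^ix)$ consists of the $K$-edges of the syllable paths with $ir\le k<(i+1)r$.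

For $k'>k$, the element $g_{k'}g_k^{-1}=b_{k'-1}h_{k'-1}\cdots b_kh_k$ is an alternating product of length at least $2$, so it is not in $H$. Therefore
\begin{equation}\label{eq:classes}
\text{the $H$-classes $Hz_k$, $k\in\mathbb Z$, are pairwise distinct.}
\end{equation}
The $k$-th syllable path lies in $Hz_k$, and the tail path $\gamma(v^ix)$ lies in $Hz_{ir}$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[gray] (0,0) ellipse (1.6 and 1.1);
\draw[gray] (4,0) ellipse (1.6 and 1.1);
\draw[gray] (8,0) ellipse (1.6 and 1.1);
\node at (0,1.35) {$Hx$};
\node at (4,1.35) {$Hvx$};
\node at (8,1.35) {$Hv^2x$};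
\draw (-0.3,-0.7) -- (-0.8,-0.6) -- (-1.2,-0.2);
\draw[dashed] (-1.2,-0.2) -- (-1.0,0.35);
\draw (-1.0,0.35) -- (-0.4,0) -- (0.3,0.45) -- (1.2,0.1);
\draw[dashed] (1.2,0.1) -- (2.8,0.1);
\draw (2.8,0.1) -- (3.5,0.45);
\draw[very thick] (3.5,0.45) -- (4.3,0);
\draw (4.3,0) -- (5.2,0.1);
\draw[dashed] (5.2,0.1) -- (6.8,0.1);
\draw (6.8,0.1) -- (7.5,-0.3) -- (8.3,-0.5);
\draw[dotted,thick] (-0.3,-0.7) .. controls (2,-2.1) and (6,-2.1) .. (8.3,-0.5);
\fill (-1.2,-0.2) circle (0.06);
\fill (-1.0,0.35) circle (0.06);
\fill (1.2,0.1) circle (0.06);
\fill (2.8,0.1) circle (0.06);
\fill (5.2,0.1) circle (0.06);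
\fill (6.8,0.1) circle (0.06);
\draw[fill=white] (-0.3,-0.7) circle (0.06);
\draw[fill=white] (8.3,-0.5) circle (0.06);
\node at (-0.1,-0.5) {$x$};
\node at (8.6,-0.25) {$v^2x$};
\node at (4.05,0.45) {$e$};
\end{tikzpicture}
\caption{The path from $x$ to $v^2x$ for $v=bh$ with $b\in B\setminus C_0$, $h\in H\setminus C_0$. Ellipses are distinct $H$-classes, black points lie in $Y_0$, dashed steps belong to $R_B|Y_0$, and solid paths stay inside an $H$-class. An edge $e$ in the middle class is traversed once, so it can be deleted and recovered through the dotted jump along the $\langle v\rangle$-orbit.}\label{fig:path}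
\end{figure}

\subsection*{Verification of (A1)--(A4)}
(A1) Let $s\ge2$; see Figure~\ref{fig:path}. Follow $\gamma(x)$ from $x$ to a point of $Y_0\cap C_0x$, and make an $R_B|Y_0$-step to the start of the $0$-th syllable path, which also lies in $Y_0\cap C_0x$. The $k$-th syllable path ends in $Y_0\cap C_0h_kz_k$. Since $z_{k+1}=b_kh_kz_k$, both $C_0h_kz_k$ and $C_0z_{k+1}$ lie in $Bz_{k+1}$, so one $R_B|Y_0$-step leads from this end to any point of $Y_0\cap C_0z_{k+1}$. For $k<rs-1$ we step to the start of the next syllable path. For $k=rs-1$ we step to the end of $\gamma(v^sx)$, which lies in $Y_0\cap C_0z_{rs}$, and follow $\gamma(v^sx)$ backward to $v^sx$. The $K$-edges of this path lie in the required sets. The edges of $\mathfrak m(vx)$ lie in the classes $Hz_k$ with $r\le k<2r$. By \eqref{eq:classes} these differ from the classes $Hz_0$ and $Hz_{rs}$ of the tails, as $0<r$ and $rs\ge2r$, and the only $K$-steps in such a class are those of the $k$-th syllable path. By (S1) each edge of $\mathfrak m(vx)$ is traversed exactly once.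

(A2) $\mathfrak m(x)\ne\emptyset$ by (S2). The edges of $\mathfrak m(v^ix)\cup\mathfrak t(v^ix)$ lie in the classes $Hz_k$ with $ir\le k<(i+1)r$, so disjointness follows from \eqref{eq:classes}.

(A3) The map $\pi$ is a bijection from each $H$-class onto an $H$-class, and the syllable paths defining $\mathfrak m(x)$ lie in distinct classes. So $|\mathfrak m(x)|+|\mathfrak t(x)|$ is determined by the points $\pi(g_kx)=\varepsilon(g_kx_Q)$, $0\le k<r$, hence by $x_Q$. Since $v^N$ acts trivially on $X_Q$, this function is $N$-periodic along $V$-orbits, and
\[
\rho(x)=\max_{0\le i<N}\bigl(|\mathfrak m(v^ix)|+|\mathfrak t(v^ix)|\bigr)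
\]
is finite, $V$-invariant and bounds it.

(A4) Under the correspondence $Hgx\leftrightarrow g^{-1}H$ between the $H$-classes in $Gx$ and the $H$-type vertices of $\mathcal T$, the classes $Hz_k$ become the vertices $g_k^{-1}H$. Consider the sequence of edges
\[
\dots,\quad g_k^{-1}C_0,\quad g_k^{-1}h_k^{-1}C_0,\quad g_{k+1}^{-1}C_0=g_k^{-1}h_k^{-1}b_k^{-1}C_0,\quad\dots
\]
The first two share the vertex $g_k^{-1}H$ and are distinct since $h_k\notin C_0$; the last two share the vertex $g_{k+1}^{-1}B$ and are distinct since $b_k\notin C_0$. So the edges form a bi-infinite geodesic through the vertices $g_k^{-1}H$, and $g_{k+r}^{-1}=v^{-1}g_k^{-1}$ shows that $v$ translates it: it is the axis of $v$.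

Two lines in one orbit can be written $\lambda=(j,V_jx)$ and $\lambda'=(j',V_{j'}gx)$. The classes containing edges of $K(\lambda)$ correspond to vertices on the axis of $v_j$. The same computation based at $gx$ shows that those containing edges of $K(\lambda')$ correspond to vertices on the image under $g^{-1}$ of the axis of $v_{j'}$, that is, on the axis of $g^{-1}v_{j'}g$. By \eqref{eq:classes}, $K(\lambda)$ has finitely many edges in each $H$-class, namely those of at most one syllable path and one tail. So if $K(\lambda)\cap K(\lambda')$ is infinite, the two axes share infinitely many vertices. Lemma~\ref{lem:overlap} gives $j=j'$ and $V_j=g^{-1}V_jg$, malnormality gives $g\in V_j$, and $\lambda=\lambda'$.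

\subsection*{Conclusion of the step}
Lemma~\ref{lem:abs} gives, on an extension of $X$, sets $Y_{V_j}$ meeting almost every $V_j$-orbit and a graph $\tilde K\subset K$ such that
\[
\tilde K\cup R_B|Y_0\cup\bigcup_{i=1}^pR_{C_i}|Y_i\cup\bigcup_{j=1}^qR_{V_j}|Y_{V_j}
\]
generates $R_G$, and
\[
\mathrm{cost}(\tilde K)+\mu(Y_0)+\sum_{i=1}^p\mu(Y_i)+\sum_{j=1}^q\mu(Y_{V_j})=\mathrm{cost}(K)+\sum_{i=0}^p\mu(Y_i)\le n .
\]
If $q=0$ this holds on $X$ with $\tilde K=K$. If $B\in\mathcal C$, assign to it the set $Y_0$, which meets almost every $B$-orbit since it meets almost every $C_0$-orbit. If $B\notin\mathcal C$, replace $R_B|Y_0$ by the graph of cost $\mu(Y_0)$ from Lemma~\ref{lem:amen} and add this graph to $\tilde K$. In both cases $(G;\mathcal C)$ is $n$-good, which completes the proof of Theorem~\ref{thm:good}. \qed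

\section{Treeability and measure equivalence}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:ICE}]
Let $G$ be an ICE group over $F_n$. Theorem~\ref{thm:good} with $\mathcal C=\emptyset$ gives a free pmp action of $G$ and a graph of cost at most $n$ generating $R_G$. By Corollary~\ref{cor:ICE}, $\mathrm{cost}(R_G)=n$, so the graph is a treeing by (G4).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\Gamma$ be a nontrivial limit group. It is torsion-free, since for $x\ne1$ some homomorphism to a free group is injective on $\{1,x\}$. If $\Gamma$ is abelian, then $\Gamma\cong\mathbb Z^r$ with $r\ge1$, and Lemma~\ref{lem:SOE} applies.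

Let $\Gamma$ be non-abelian, say $[a,b]\ne1$. A homomorphism to a free group that is injective on $\{1,[a,b]\}$ has a non-abelian free image, so $\Gamma$ is not amenable. By \cite{KM}, $\Gamma$ is a subgroup of an ICE group $G$. Restrict to $\Gamma$ the action given by Theorem~\ref{thm:ICE}. It is free, and $R_\Gamma\subset R_G$ is treeable by (G5). Freeness and the property of being a treeing hold on a conull invariant Borel set, which is conull for almost every measure in the ergodic decomposition. Passing to such a component, we obtain a free ergodic pmp action $\Gamma\curvearrowright(X,\mu)$ with $R_\Gamma$ treeable; the measure $\mu$ has no atoms since orbits are infinite.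

Let $c=\mathrm{cost}(R_\Gamma)$. It is finite, being at most the number of generators of $\Gamma$. By (G2), $c\ge1$, and $c=1$ would make $R_\Gamma$ hyperfinite and $\Gamma$ amenable by (OW). So $c>1$. To apply (Hj) we adjust the cost to an integer by restriction. Choose an integer $k\ge\max(1,c-1)$ and a Borel set $Y$ with $\mu(Y)=(c-1)/k\in(0,1]$. The relation $R_\Gamma|Y$ is ergodic. It is treeable by (G5), because together with the diagonal of $X\setminus Y$ it forms a subrelation of $R_\Gamma$. By (G6) its normalized cost is $1+(c-1)/\mu(Y)=k+1$. By (Hj) it is the orbit relation of a free pmp action of $F_{k+1}$, so $\Gamma$ and $F_{k+1}$ are measure equivalent by Lemma~\ref{lem:SOE}. Since $F_{k+1}$ is measure equivalent to $F_2$ and measure equivalence is transitive, the proof is complete.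
\end{proof}

\section{Measure free factors}\label{sec:MFF}

Goodness of $(G;C)$ accounts only for the part $R_C|Y$ of $R_C$. To prove that $C$ is a measure free factor we retract the generating graph onto $Y$, which saves $1-\mu(Y)$ in cost; this is exactly the amount needed to replace $R_C|Y$ by all of $R_C$.

\begin{proof}[Proof of Theorem~\ref{thm:MFF}]
Let $G$ be an ICE group over $F_n$; all its free pmp actions have cost $n$, and $C$ is infinite, by Corollary~\ref{cor:ICE}.

\emph{Maximal abelian subgroups are measure free factors.} If $R_G=R_{gCg^{-1}}*S$, then the map $x\mapsto g^{-1}x$ preserves the classes of $R_G$ and sends $gCg^{-1}$-orbits to $C$-orbits, so $R_G=R_C*S'$, where $S'$ is the image of $S$. By Theorem~\ref{thm:good} we may therefore assume that $(G;C)$ is $n$-good, with data $X,K,Y$. Let $\Theta_Y$ be the treeing of $R_C|Y$ from Lemma~\ref{lem:amen}. Then $K^+=K\cup\Theta_Y$ generates $R_G$, and $\mathrm{cost}(K)+\mu(Y)\le n$.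

For $x\notin Y$ let $f(x)=\{x,x'\}$ be the first edge of a shortest $K^+$-path from $x$ to $Y$. It lies in $K$, since edges of $\Theta_Y$ have both endpoints in $Y$. The point $x'$ is one step closer to $Y$ than $x$, so $f$ is injective, and iterating $x\mapsto x'$ defines a map $\pi:X\to Y$ with $\pi(y)=y$ on $Y$ and $\pi(x)=\pi(x')$ off $Y$. Let
\[
K_1=K\setminus f(X\setminus Y),\qquad K_2=\{\{\pi(a),\pi(b)\}:\{a,b\}\in K_1,\ \pi(a)\ne\pi(b)\}.
\]
Letting $x\notin Y$ send mass $\frac12$ to each endpoint of $f(x)$ gives $\mathrm{cost}(K_1)=\mathrm{cost}(K)-1+\mu(Y)$. Letting $a$ send mass $\frac12\deg_{K_1}(a)$ to $\pi(a)$, a point $y$ receives at least $\frac12\deg_{K_2}(y)$, since distinct $K_2$-edges at $y$ come from distinct $K_1$-edges with an endpoint in $\pi^{-1}(y)$. So $\mathrm{cost}(K_2)\le\mathrm{cost}(K_1)\le n-1$.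

Apply $\pi$ to a $K^+$-path between two points of $Y$: edges of $\Theta_Y$ are fixed, edges $f(x)$ collapse, and edges of $K_1$ collapse or map to $K_2$. So $\Theta_Y\cup K_2$ generates $R_G|Y$, and since $Y$ meets almost every $C$-orbit, $R_C\cup K_2$ generates $R_G$. Let $\Theta$ be the treeing of $R_C$ of cost $1$ from Lemma~\ref{lem:amen}. Then $\Theta\cup K_2$ generates $R_G$, and
\[
n\le\mathrm{cost}(\Theta\cup K_2)\le1+\mathrm{cost}(K_2)\le n .
\]
Hence $\Theta\cup K_2$ is a treeing by (G4), and $\Theta\cap K_2$ has cost $0$, so it is empty off a null set. Let $S$ be the relation generated by $K_2$. A cycle in the bipartite graph of $R_C$- and $S$-classes would give distinct points $x_1,\dots,x_{2k}$, $k\ge1$, with consecutive points, cyclically, joined alternately by geodesics in $\Theta$ and in $K_2$. Each geodesic has positive length, and no backtracking occurs where a $\Theta$-edge meets a $K_2$-edge, so the concatenation is a reduced closed path of positive length in a tree, which is impossible. Thus $R_G=R_C*S$.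

\emph{Other abelian subgroups are not.} Suppose $R_G=R_C*S$ for a free pmp action and $C$ is not maximal abelian. Then some $a\in G\setminus C$ commutes with $C$. For each $x$, the classes $Cx$ and $Cax$ are distinct vertices of the tree attached to $Gx$, and $Cacx=Ccax=Cax$ for $c\in C$, so the vertex $Cax$ depends only on the class $Cx$. The first edge of the geodesic from $Cx$ to $Cax$ is a point of $Cx$, determined by the class. These points form a Borel set that meets almost every $C$-orbit in exactly one point, contradicting Lemma~\ref{lem:rec}(a).

Finally, a free group $F$ of finite rank containing $w\ne1$ is an ICE group with $m=0$. By Lemma~\ref{lem:CSA}, $\langle w\rangle$ is maximal abelian if and only if it is maximal cyclic, that is, if and only if $w$ is not a proper power.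
\end{proof}

\begin{thebibliography}{9}

\bibitem{CG} Champetier and Guirardel, Israel J. Math. 146 (2005).

\bibitem{Gab00} Gaboriau, Invent. Math. 139 (2000).

\bibitem{Gab05} Damien Gaboriau, \emph{Examples of Groups that are Measure Equivalent to the Free Group}, arXiv:math/0503181 (2005).

\bibitem{Hj} Hjorth, Ann. Pure Appl. Logic 143 (2006).

\bibitem{KM} Kharlampovich and Myasnikov, J. Algebra 200 (1998), 517--570.

\end{thebibliography}
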